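\title{The singular part of the gradient of Rudin--Osher--Fatemi minimizers}

\begin{abstract}
Let $u$ be a local minimizer of the Rudin--Osher--Fatemi functional $\lambda|Dw|+\frac12\int|w-h|^2$ in an open set of $\mathbb R^m$, with a scalar datum $h$ of locally bounded variation. We prove that the singular parts of the distributional gradients satisfy $D^su=\theta\,D^sh$ for a Borel function $\theta$ with values in $[0,1]$. In particular $|D^su|\le|D^sh|$ as measures, which answers a question of Grochulska and {\L}asica. The range of $\theta$ is optimal, and the result extends to convex integrands of linear growth whose Hessian decays like $1/|p|$. The proof differentiates a regularized Euler--Lagrange equation in a fixed direction and tests it with a family of convex functions that, in the limit, see only infinite slopes.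
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega\subset\mathbb R^m$ be open. A function $w\in L^1(\Omega)$ belongs to $BV(\Omega)$ if its distributional gradient $Dw$ is a finite $\mathbb R^m$-valued Radon measure, and $BV_{loc}(\Omega)$ is the space of functions that belong to $BV(U)$ for every open $U\Subset\Omega$. The total variation with respect to the Euclidean norm is
\[
|Dw|(\Omega)=\sup\Big\{\int_\Omega w\,\mathrm{div}\,\Phi\,dx:\ \Phi\in C_c^\infty(\Omega;\mathbb R^m),\ |\Phi|\le1\Big\};
\]
it is the $L^1_{loc}$-lower semicontinuous envelope of $w\mapsto\int_\Omega|\nabla w|\,dx$ on $C^1(\Omega)$. We decompose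
\[
Dw=\nabla w\,\mathcal L^m+D^sw,\qquad D^sw=D^jw+D^cw,
\]
where $\nabla w$ is the density of the absolutely continuous part, $D^sw$ is singular with respect to the Lebesgue measure $\mathcal L^m$, the jump part $D^jw$ is the restriction of $Dw$ to the jump set of $w$, and the Cantor part $D^cw$ is the rest (see Section~\ref{sec:facts}).

Let $\Omega$ be a bounded domain with Lipschitz boundary, $\lambda>0$ and $h\in L^2(\Omega)$. The Rudin--Osher--Fatemi functional is
\[
\mathcal E^\lambda_h(w)=\lambda|Dw|(\Omega)+\frac12\int_\Omega|w-h|^2\,dx,\qquad w\in L^2(\Omega),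
\]
with the value $+\infty$ if $w\notin BV(\Omega)$. It has a unique minimizer $u$.

The total variation of a monotone function of one variable is its total rise, whether the rise is smooth, a jump or a Cantor staircase. So nothing forces $u$ to be continuous, and one asks instead whether the singularities of $u$ are inherited from $h$. In the simplest case $\Omega=(-1,1)\times(0,1)^{m-1}$ and $h=\mathrm{sgn}\,x_1$. The function $c\,\mathrm{sgn}\,x_1$ with $c\ge0$ has energy $2\lambda c+(1-c)^2$, which is least for $c=(1-\lambda)_+$, and Example~\ref{ex:step} confirms that this gives the minimizer. The jump keeps its place and its direction, and its height is multiplied by a factor in $[0,1)$. In general, it is known that for $h\in BV(\Omega)\cap L^\infty(\Omega)$ the jump parts satisfy $|D^ju|\le|D^jh|$ as measures. The following question was posed in \cite{GL}.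

\medskip
\noindent\textbf{Question.} \emph{Let $m\ge2$. Is it true that for every bounded Lipschitz domain $\Omega\subset\mathbb R^m$, every $\lambda>0$ and every $h\in BV(\Omega)\cap L^\infty(\Omega)$, the minimizer $u$ satisfies $|D^su|(V)\le|D^sh|(V)$ for every Borel set $V\subset\Omega$?}
\medskip

One would guess that the answer is yes, since a Cantor staircase is a limit of functions with many small jumps. Two facts call for caution. The jump part is described by one-sided limits along hypersurfaces, while the Cantor part gives no mass to any hypersurface and has no such description. And the estimate is not a piece of an inequality between the full gradients: for local minimizers in the plane, $|Du|\le|Dh|$ can fail (Example~\ref{ex:quadrant}). A proof must therefore separate the singular part from the absolutely continuous one.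

\begin{theorem}\label{thm:rof}
Let $m\ge2$, let $\Omega\subset\mathbb R^m$ be a bounded domain with Lipschitz boundary, $\lambda>0$ and $h\in BV(\Omega)\cap L^\infty(\Omega)$. Then the minimizer $u$ of $\mathcal E^\lambda_h$ satisfies $|D^su|(V)\le|D^sh|(V)$ for every Borel set $V\subset\Omega$.
\end{theorem}

The result is local, and it also compares directions.

\begin{definition}\label{def:local}
Let $m\ge1$, let $\Omega\subset\mathbb R^m$ be open, $\lambda>0$ and $h\in L^2_{loc}(\Omega)$. A function $u\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$ is a \emph{local minimizer} if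
\[
\lambda|Du|(U)+\frac12\int_U|u-h|^2\,dx\le\lambda|Dw|(U)+\frac12\int_U|w-h|^2\,dx
\]
for every open $U\Subset\Omega$ and every $w\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$ with $w=u$ a.e.\ outside a compact subset of $U$.
\end{definition}

\begin{theorem}\label{thm:local}
Let $\Omega\subset\mathbb R^m$ be any open set, $\lambda>0$, $h\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$, and let $u$ be a local minimizer. Then there is a Borel function $\theta:\Omega\to[0,1]$ with
\[
D^su=\theta\,D^sh .
\]
In particular $|D^su|\le|D^sh|$. Moreover $D^ju=\theta\,D^jh$ and $D^cu=\theta\,D^ch$.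
\end{theorem}

The range $[0,1]$ of $\theta$ is optimal (Proposition~\ref{prop:sharp}). Recall that $SBV(\Omega)$ consists of the $w\in BV(\Omega)$ with $D^cw=0$.

\begin{corollary}\label{cor}
In the setting of Theorem~\ref{thm:rof}, if $h\in W^{1,1}(\Omega)\cap L^\infty(\Omega)$ then $u\in W^{1,1}(\Omega)$, and if $h\in SBV(\Omega)\cap L^\infty(\Omega)$ then $u\in SBV(\Omega)$. If $u$ is a local minimizer in an open set $\Omega$ with datum $h\in L^2_{loc}(\Omega)$, the conclusions of Theorem~\ref{thm:local} hold in every open $\Omega'\subset\Omega$ with $h\in BV_{loc}(\Omega')$.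
\end{corollary}

The proof uses three properties of the Euclidean norm: convexity, linear growth and the decay of the Hessian. We call $f:\mathbb R^m\to[0,\infty)$ an \emph{admissible integrand} if it is convex, Lipschitz with constant $L$, satisfies $f(p)\ge c_0|p|-C_0$ for some $c_0>0$ and $C_0$, and if for some $R\ge0$ and $\Lambda<\infty$
\begin{equation}\label{eq:hess}
f\in C^{1,1}_{loc}(\{|p|>R\}),\qquad |D^2f(p)|\le\frac{\Lambda}{|p|}\quad\text{for a.e.\ }p\text{ with }|p|>R .
\end{equation}
Here $|\cdot|$ is the operator norm on matrices. For $w\in BV_{loc}(\Omega)$ define the measure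
\[
f(Dw)=f(\nabla w)\,\mathcal L^m+f^\infty\Big(\frac{dD^sw}{d|D^sw|}\Big)|D^sw|,\qquad f^\infty(p)=\lim_{t\to\infty}\frac{f(tp)}{t},
\]
and call $u$ a \emph{local $f$-minimizer} if Definition~\ref{def:local} holds with $f(Du)(U)$ and $f(Dw)(U)$ in place of $|Du|(U)$ and $|Dw|(U)$.

\begin{theorem}\label{thm:general}
Let $\Omega\subset\mathbb R^m$ be open, $\lambda>0$, let $f$ be an admissible integrand, $h\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$, and let $u$ be a local $f$-minimizer. Then $D^su=\theta\,D^sh$ for a Borel function $\theta:\Omega\to[0,1]$.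
\end{theorem}

The Euclidean norm is admissible with $R=0$ and $\Lambda=1$, and then $f^\infty=f$ and $f(Dw)=|Dw|$. Every norm that is $C^{1,1}_{loc}$ away from $0$ is admissible, because its Hessian is homogeneous of degree $-1$. So are Huber's function, equal to $|p|^2/2$ for $|p|\le1$ and to $|p|-1/2$ otherwise ($R=\Lambda=1$), and the area integrand $\sqrt{1+|p|^2}$ ($R=0$, $\Lambda=1$, by \eqref{eq:eig} below).

We prove Theorem~\ref{thm:general} directly; the reader interested only in the total variation may take $f(p)=|p|$ throughout. After the examples of Section~\ref{sec:examples}, Section~\ref{sec:idea} shows the idea in one variable and what changes in two. Sections~\ref{sec:apriori}--\ref{sec:limit} prove the one-sided inequality $(e\cdot D^su)_+\le(e\cdot D^sh)_+$ for each direction $e$, and Section~\ref{sec:end} deduces the theorems from it.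

\section{Measures, jump sets and convex integrands}\label{sec:facts}

\emph{Measures.} The subscript $+$ denotes the positive part of a number or of a signed measure, and $\nu\llcorner S$ is the restriction of $\nu$ to a Borel set $S$. If $\nu=a\,\mu$ with $\mu\ge0$, then $\nu_+=a_+\mu$. For $e\in\mathbb R^m$ we write $e\cdot Dw=\sum_ie_iD_iw$, and likewise for $D^sw$. For $A\subset\mathbb R^m$, $A^\varepsilon$ is the open $\varepsilon$-neighborhood of $A$.

\emph{Mollification.} Fix an even function $\rho\in C_c^\infty(\mathbb R^m)$ with $\rho\ge0$, $\int\rho=1$ and $\rho(x)=0$ for $|x|\ge1$, and let $\rho_\varepsilon(x)=\varepsilon^{-m}\rho(x/\varepsilon)$. For a Radon measure $\nu$ on $\Omega$ put $\rho_\varepsilon*\nu(x)=\int\rho_\varepsilon(x-y)\,d\nu(y)$ at points at distance more than $\varepsilon$ from $\partial\Omega$. Then $\nabla(\rho_\varepsilon*w)=\rho_\varepsilon*Dw$. Let $A$ be a Borel set with $A^\varepsilon\Subset\Omega$. By Fubini's theorem, $\int\phi\,(\rho_\varepsilon*\nu)\,dx=\int\rho_\varepsilon*\phi\,d\nu$ for bounded Borel $\phi$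 vanishing outside $A$; the choice $\phi=\mathbf 1_A$ gives $\int_A\rho_\varepsilon*\nu\,dx\le\nu(A^\varepsilon)$ when $\nu\ge0$.

\emph{Compactness.} If $B'$ is a ball, every bounded sequence in $BV(B')$ has a subsequence converging in $L^1(B')$ to a function in $BV(B')$.

\emph{Jump sets.} A point $x$ belongs to the jump set $J_w$ of $w\in BV_{loc}(\Omega)$ if there are numbers $a\ne b$ and a unit vector $n$ such that the averages of $|w-a|$ over $B_r(x)\cap\{(y-x)\cdot n>0\}$ and of $|w-b|$ over $B_r(x)\cap\{(y-x)\cdot n<0\}$ tend to $0$ as $r\to0$. We set $D^jw=D^sw\llcorner J_w$ and $D^cw=D^sw-D^jw$. We use two standard facts: $J_w$ is a Borel set that is $\sigma$-finite with respect to $\mathcal H^{m-1}$, and $D^cw$ vanishes on every Borel set that is $\sigma$-finite with respect to $\mathcal H^{m-1}$.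

\begin{lemma}\label{lem:f}
Let $f:\mathbb R^m\to[0,\infty)$ be convex and Lipschitz with constant $L$.
\begin{enumerate}
\item[(a)] $f^\infty$ is convex and positively $1$-homogeneous, $0\le f^\infty(q)\le L|q|$, and $f(p+q)\le f(p)+f^\infty(q)$.
\item[(b)] $0\le f(Dw)\le f(0)\mathcal L^m+L|Dw|$ for $w\in BV_{loc}(\Omega)$.
\item[(c)] For bounded open $U$, the functional $w\mapsto f(Dw)(U)$ on $BV(U)$ is convex and lower semicontinuous with respect to convergence in $L^1(U)$.
\item[(d)] If $w\in BV_{loc}(\Omega)$ and $A$ is Borel with $A^\varepsilon\Subset\Omega$, then $\int_Af(\nabla(\rho_\varepsilon*w))\,dx\le f(Dw)(A^\varepsilon)$.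
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The quotient $(f(p+tq)-f(p))/t$ is nondecreasing in $t>0$ and bounded by $L|q|$. Its limit as $t\to\infty$ is $f^\infty(q)$, because $|f(p+tq)-f(tq)|\le L|p|$. Comparing the limit with the value at $t=1$ gives the last inequality. Convexity, homogeneity and the sign pass to the limit of $f(tq)/t$.

(b) Use $f(p)\le f(0)+L|p|$ and (a).

(c) Lower semicontinuity is due to Goffman and Serrin \cite{GS} and Reshetnyak \cite{Re}; for $f(p)=|p|$ it follows from the definition of $|Dw|(U)$ as a supremum. For convexity, let $w$ be a convex combination of $w_1,w_2$ and $\mu=|D^sw_1|+|D^sw_2|$. By homogeneity the singular term of $f(Dw)(U)$ equals $\int_Uf^\infty(dD^sw/d\mu)\,d\mu$, and the same holds for $w_1,w_2$. Both $\nabla w$ and $dD^sw/d\mu$ are the corresponding convex combinations, and $f,f^\infty$ are convex.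

(d) Write $D^sw=\sigma|D^sw|$. By (a), $f(\rho_\varepsilon*Dw)\le f(\rho_\varepsilon*\nabla w)+f^\infty(\rho_\varepsilon*D^sw)$. Jensen's inequality bounds the first term by $\rho_\varepsilon*f(\nabla w)$. For a convex, positively $1$-homogeneous function Jensen's inequality holds for every finite positive measure, since the mass can be scaled to $1$; with the measure $\rho_\varepsilon(x-\cdot)|D^sw|$ it bounds the second term by $\rho_\varepsilon*(f^\infty(\sigma)|D^sw|)$. Hence $f(\nabla(\rho_\varepsilon*w))\le\rho_\varepsilon*f(Dw)$, and we integrate over $A$.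
\end{proof}

\section{Calibrations and examples}\label{sec:examples}

Formally, the Euler--Lagrange equation of $\mathcal E^\lambda_h$ is $u-\lambda\,\mathrm{div}(Du/|Du|)=h$. A vector field that plays the role of $Du/|Du|$ certifies minimality. Let $Q=(-1,1)\times(0,1)^{m-1}$.

\begin{lemma}\label{lem:cal}
Let $h\in L^2_{loc}(\Omega)$, $u\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$, and let $Z:\Omega\to\mathbb R^m$ be locally Lipschitz with $|Z|\le1$, $\lambda\,\mathrm{div}Z=u-h$ a.e., and $Z\cdot Du=|Du|$ as measures.
\begin{enumerate}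
\item[(a)] $u$ is a local minimizer.
\item[(b)] If $\Omega=Q$, $h\in L^2(Q)$, $u\in BV(Q)\cap L^2(Q)$ and $Z=z(x_1)e_1$ with $z$ Lipschitz on $[-1,1]$, positive in $(-1,1)$ and $z(\pm1)=0$, then $u$ minimizes $\mathcal E^\lambda_h$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $w$ be a competitor on $U$, where $U=Q$ and $w\in BV(Q)\cap L^2(Q)$ in case (b), and let $g=w-u$. Suppose that
\begin{equation}\label{eq:gg}
\int_UZ\cdot dDg=-\int_Ug\,\mathrm{div}Z\,dx .
\end{equation}
Since $\frac12|w-h|^2\ge\frac12|u-h|^2+(u-h)g$, the energy of $w$ on $U$ minus that of $u$ is at least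
\[
\lambda|Dw|(U)-\lambda|Du|(U)+\lambda\int_Ug\,\mathrm{div}Z\,dx=\lambda\Big(|Dw|(U)-\int_UZ\cdot dDw\Big)\ge0 .
\]
It remains to prove \eqref{eq:gg}. It holds for a Lipschitz field $\Phi$ with compact support in $U$ in place of $Z$, because $\rho_\varepsilon*\Phi\to\Phi$ uniformly and $\mathrm{div}(\rho_\varepsilon*\Phi)\to\mathrm{div}\,\Phi$ boundedly a.e. In case (a) take $\Phi=\chi Z$ with $\chi\in C_c^\infty(U)$ equal to $1$ near the compact set outside which $g$ vanishes. In case (b) take $\Phi=(z(x_1)-\eta)_+\chi_j(x_2,\dots,x_m)e_1$ with $\chi_j\in C_c^\infty((0,1)^{m-1})$, $0\le\chi_j\uparrow1$. Then $\mathrm{div}\,\Phi=z'\mathbf 1_{\{z>\eta\}}\chi_j$, and dominated convergence as $j\to\infty$ and $\eta\to0$ gives \eqref{eq:gg}.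
\end{proof}

\begin{example}\label{ex:step}
For $h=\mathrm{sgn}\,x_1$ on $Q$ take $u=(1-\lambda)_+\mathrm{sgn}\,x_1$ and $z(t)=(1-|t|)\min\{1,1/\lambda\}$. Then $\lambda z'(t)=-\min\{\lambda,1\}\,\mathrm{sgn}\,t=u-h$. If $\lambda<1$, then $Du$ is a positive multiple of $e_1\mathcal H^{m-1}\llcorner\{x_1=0\}$ and $z(0)=1$; otherwise $Du=0$. So $u$ is the minimizer.
\end{example}

In this example $\theta<1$. To reach $\theta=1$ we place a monotone profile between two flat pieces; these absorb the whole correction $u-h$, and the profile is left untouched.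

\begin{proposition}\label{prop:sharp}
Let $m\ge2$. There is $h\in BV(Q)\cap L^\infty(Q)$ such that for every $\lambda\in(0,\frac12]$ the minimizer $u$ of $\mathcal E^\lambda_h$ satisfies $D^su=D^sh$ in $Q\cap\{|x_1|<\frac12\}$, where both $D^jh$ and $D^ch$ are nonzero, and $D^su=(1-2\lambda)D^sh\,$ on $Q\cap\{|x_1|=\frac12\}$, where $h$ jumps. Thus the value $\theta=1$ is attained on both the jump part and the Cantor part, and each value in $[0,1)$ occurs.
\end{proposition}

\begin{proof}
Let $C$ be the Cantor function on $[0,1]$ and $G(t)=\frac12\mathrm{sgn}\,t+C(t+\frac12)-\frac12$ for $|t|<\frac12$. It is nondecreasing, tends to $\pm1$ as $t\to\pm\frac12$, and its derivative is a unit atom at $0$ plus the shifted Cantor measure. Let $h(x)=H(x_1)$, $u(x)=P(x_1)$, where on the intervals $(-1,-\frac12)$, $(-\frac12,\frac12)$, $(\frac12,1)$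
\[
H=-2,\ G,\ 2,\qquad P=-2+2\lambda,\ G,\ 2-2\lambda,
\]
respectively, and let $z(t)=\min\{2(1+t),1,2(1-t)\}$. On the three intervals $\lambda z'=2\lambda,\,0,\,-2\lambda$, which is $P-H$. Since $\lambda\le\frac12$, we have $2-2\lambda\ge1$ and $P$ is nondecreasing. So $Du=e_1\,DP\otimes\mathcal L^{m-1}$ with $DP\ge0$ concentrated on $[-\frac12,\frac12]$, where $z=1$, and $Z\cdot Du=|Du|$. By Lemma~\ref{lem:cal}(b), $u$ is the minimizer.

The measure $Dh=e_1\,DH\otimes\mathcal L^{m-1}$ is singular, because $DH$ is concentrated on a null set, and $J_h=Q\cap\{x_1\in\{0,\pm\frac12\}\}$. In $\{|x_1|<\frac12\}$ we have $u=h$; the atom of $DG$ gives a jump part there, and the Cantor measure, which has no atoms, gives a Cantor part. At $x_1=\pm\frac12$, $H$ jumps up by $1$ and $P$ by $1-2\lambda$, and $1-2\lambda$ takes every value in $[0,1)$.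
\end{proof}

The next example shows that the absolutely continuous part is not controlled in the same way. The level curves of $u$ are arcs of circles tangent to both coordinate axes, and $h-u$ is $\lambda$ times their curvature.

\begin{example}\label{ex:quadrant}
Let $\Omega=(0,\infty)^2$, $h=0$, $\omega=(1,1)$ and $r(x)=x_1+x_2+\sqrt{2x_1x_2}$. Expanding $(r-x_1-x_2)^2=2x_1x_2$ gives $|x-r\omega|^2=r^2$, so $Z=\omega-x/r$ is a smooth unit field. As $r$ is homogeneous of degree $1$, $x\cdot\nabla r=r$ and $\mathrm{div}Z=-2/r+1/r=-1/r$. Differentiating $|x-r\omega|^2=r^2$ gives $x-r\omega=(x_1+x_2-r)\nabla r$, that is, $rZ=\sqrt{2x_1x_2}\,\nabla r$. Let $u=-\lambda/r$. Then $\lambda\,\mathrm{div}Z=u-h$, and $\nabla u=\lambda r^{-2}\nabla r$ is a positive multiple of $Z$. By Lemma~\ref{lem:cal}(a), $u$ is a local minimizer, with $\nabla u\ne0$ everywhere and $Dh=0$.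
\end{example}

\section{The idea, and the functions $\psi_k$}\label{sec:idea}

\emph{One variable.} Let $g$ be smooth and convex, and let $w,H$ be smooth functions on an interval $I$ with $w-\lambda(g'(w'))'=H$, the Euler--Lagrange equation of $\lambda\int g(w')+\frac12\int|w-H|^2$. The derivative $v=w'$ solves $v-\lambda(g''(v)v')'=H'$. Let $\psi$ be smooth and convex, with $\psi'=0$ wherever $\psi''=0$, and let $\varphi\in C_c^\infty(I)$. Multiplying by $\varphi^2\psi'(v)$ and integrating by parts,
\[
\int\varphi^2\psi'(v)(v-H')=-\lambda\int\varphi^2\psi''(v)g''(v)v'^2-2\lambda\int\varphi\varphi'\psi'(v)g''(v)v' .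
\]
By convexity the left side is at least $\int\varphi^2(\psi(v)-\psi(H'))$. The first term on the right has a good sign, and the second is the price of localization. The inequality $2ab\le a^2+b^2$ absorbs the second term into the first and leaves
\begin{equation}\label{eq:oned}
\int\varphi^2\psi(w')\le\int\varphi^2\psi(H')+\lambda\int_{\{\psi''(w')>0\}}\frac{\psi'(w')^2}{\psi''(w')}\,g''(w')\,\varphi'^2 .
\end{equation}

\emph{The choice of $\psi$.} To compare positive parts of measures we would like $\psi(s)=s_+$, but then $\psi''=0$ on $(0,\infty)$ and nothing can be absorbed. For $\psi(s)=s^2/2$ the quotient $\psi'^2/\psi''$ equals $s^2$, but $\int\psi(H')$ blows up when $H'$ approximates a singular measure. We look for both advantages: $\psi=0$ on $(-\infty,0]$, slope $1$ at $+\infty$, and $\psi'^2/\psi''\le s^2/k$ with a parameter $k>0$. Since $\psi'\le1$, it suffices that $\psi''=ks^{-2}\psi'$, and the solution with $\psi'(+\infty)=1$ is $e^{-k/s}$. So we set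
\[
\psi_k(s)=\int_0^se^{-k/t}\,dt\quad(s>0),\qquad\psi_k(s)=0\quad(s\le0).
\]
Note that $\psi_k(s)=k\psi_1(s/k)$: the function $\psi_k$ starts to grow at slopes of order $k$.

\emph{The size of the error.} Take $g(p)=\sqrt{\varepsilon^2+|p|^2}$ on $\mathbb R^m$. Its Hessian has the eigenvalues
\begin{equation}\label{eq:eig}
\varepsilon^2(\varepsilon^2+|p|^2)^{-3/2}\ \text{ in the direction }p,\qquad(\varepsilon^2+|p|^2)^{-1/2}\ \text{ on }p^\perp .
\end{equation}
For $m=1$ only the first occurs and $p^2g''(p)\le\varepsilon$. The last term of \eqref{eq:oned} with $\psi=\psi_k$ is at most $\lambda\varepsilon k^{-1}\int\varphi'^2$, and it disappears with $\varepsilon$ for every fixed $k$. For $m\ge2$ we differentiate in a fixed direction $e$, which gives a scalar equation for $v=\partial_ew$, and $g''\varphi'^2$ becomes $D^2g(\nabla w)\nabla\varphi\cdot\nabla\varphi$. The second eigenvalue now gives only $|p|^2|D^2g(p)|\le|p|$, and the error is at most $\lambda k^{-1}\int|\nabla w||\nabla\varphi|^2$. The factor $s^2$ in the requirement on $\psi$ is thus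 exactly what the energy can pay for. This error does not vanish with $\varepsilon$, and it cannot be removed: in Example~\ref{ex:quadrant}, $\partial_1u>0$, so $\int\varphi^2\psi_k(\partial_1u)>0=\int\varphi^2\psi_k(\partial_1h)$ for $\varphi\ne0$.

\emph{What survives.} The remaining way to kill the error is to let $k\to\infty$. Then $\psi_k\to0$ pointwise, and $\int\psi_k(b)\to0$ for each fixed $b\in L^1$. A mollified unit jump in one variable, with derivative $\rho_\varepsilon$, behaves differently: for every fixed $k$,
\[
\int\psi_k(\rho_\varepsilon(x))\,dx=\int\varepsilon\,\psi_k(\rho(y)/\varepsilon)\,dy\to\int\rho\,dy=1\qquad(\varepsilon\to0).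
\]
Letting first $\varepsilon\to0$ and then $k\to\infty$ removes the error and the absolutely continuous parts together, and keeps the singular parts.

Hypothesis \eqref{eq:hess} controls the Hessian only for large $|p|$, so we shift $\psi_k$ to make it ignore slopes below a threshold $M$.

\begin{lemma}\label{lem:psi}
Let $M\ge0$, $k>0$ and $\Psi_k(s)=\psi_k(s-M)$. Then $\Psi_k$ is smooth and convex, $0\le\Psi_k'\le1$, $\Psi_k''\le2/k$, and:
\begin{enumerate}
\item[(a)] $\Psi_k'=\Psi_k''=0$ on $(-\infty,M]$, while $\Psi_k''(s)>0$ and $\Psi_k'(s)^2/\Psi_k''(s)\le s^2/k$ for $s>M$;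
\item[(b)] $\Psi_k(s+t)\le\Psi_k(s)+t_+$ and $0\le\Psi_k(s)\le s_+$;
\item[(c)] $\Psi_k(s)\to0$ as $k\to\infty$, for each $s$;
\item[(d)] for each $\tau\in(0,1)$ there is $c\ge0$, depending on $\tau,k,M$, with $\Psi_k(s)\ge\tau s-c$ for all $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
The function equal to $e^{-k/t}$ for $t>0$ and to $0$ for $t\le0$ is smooth. For $t>0$, $\psi_k''(t)=kt^{-2}e^{-k/t}=k^{-1}y^2e^{-y}$ with $y=k/t$, and $y^2e^{-y}\le2$. Also $\psi_k'(t)^2/\psi_k''(t)=t^2e^{-k/t}/k\le t^2/k$; put $t=s-M\le s$ to get (a). Part (b) follows from $0\le\Psi_k'\le1$ and $\Psi_k(0)=0$, and (c) from dominated convergence. For (d), $\Psi_k'$ increases continuously from $0$ to $1$, so $\Psi_k'(T)=\tau$ for some $T>M$, and the tangent line at $T$ gives $\Psi_k(s)\ge\Psi_k(T)+\tau(s-T)\ge\tau s-\tau T$.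
\end{proof}

\section{The estimate for uniformly elliptic equations}\label{sec:apriori}

The computation behind \eqref{eq:oned} needs two derivatives of the solution. They exist when the integrand is uniformly convex, and the ellipticity constants do not enter the estimate.

\begin{lemma}\label{lem:key}
Let $B\subset\mathbb R^m$ be an open ball, $g\in C^2(\mathbb R^m)$ with $\delta I\le D^2g\le\Gamma I$ for some $0<\delta\le\Gamma$, and let $w,H\in W^{1,2}(B)$ satisfy
\begin{equation}\label{eq:EL}
\int_B(w-H)\zeta\,dx+\lambda\int_B\nabla g(\nabla w)\cdot\nabla\zeta\,dx=0\qquad\text{for all }\zeta\in W^{1,2}_0(B).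
\end{equation}
Then $w\in W^{2,2}_{loc}(B)$, and for every unit vector $e$, $M\ge0$, $k>0$ and $\varphi\in C_c^\infty(B)$,
\begin{equation}\label{eq:key}
\int\varphi^2\Psi_k(\partial_ew)\,dx\le\int\varphi^2\Psi_k(\partial_eH)\,dx+\frac\lambda k\int_{\{|\nabla w|>M\}}|\nabla w|^2|D^2g(\nabla w)|\,|\nabla\varphi|^2\,dx .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Second derivatives.} Let $\Delta_tF(x)=(F(x+te)-F(x))/t$ and $W=\Delta_tw$, with $|t|$ smaller than the distance from $\mathrm{supp}\,\varphi$ to $\partial B$. Test \eqref{eq:EL} with $\zeta=\Delta_{-t}(\varphi^2W)$ and use $\int F\,\Delta_{-t}G=-\int G\,\Delta_tF$. We have $\Delta_t[\nabla g(\nabla w)]=a_t\nabla W$, where $a_t=\int_0^1D^2g(\nabla w+st\nabla W)\,ds$ is symmetric with $\delta I\le a_t\le\Gamma I$. Hence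
\[
\lambda\int\varphi^2a_t\nabla W\cdot\nabla W=-2\lambda\int\varphi W\,a_t\nabla W\cdot\nabla\varphi-\int\varphi^2W(W-\Delta_tH).
\]
The first term on the right is at most $\frac\lambda2\int\varphi^2a_t\nabla W\cdot\nabla W+2\lambda\Gamma\int W^2|\nabla\varphi|^2$, and $-W(W-\Delta_tH)\le\frac14|\Delta_tH|^2$. Therefore
\[
\frac{\lambda\delta}2\int\varphi^2|\Delta_t\nabla w|^2\le2\lambda\Gamma\|\nabla\varphi\|_\infty^2\int_B|\nabla w|^2+\frac14\|\varphi\|_\infty^2\int_B|\nabla H|^2 .
\]
Difference quotients that are locally bounded in $L^2$ uniformly in $t$ give $\partial_e\nabla w\in L^2_{loc}(B)$, for every $e$. (For smooth $g$ and $H$, De Giorgi--Nash--Moser and Schauder theory show that $w$ is smooth \cite[Chapters 8 and 6]{GT}; we do not need this.)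

\emph{The differentiated equation.} Let $v=\partial_ew\in W^{1,2}_{loc}(B)$ and $a=D^2g(\nabla w)$. The map $\nabla g$ is $C^1$ with bounded derivative, so $\nabla g(\nabla w)\in W^{1,2}_{loc}(B)$ and $\partial_e[\nabla g(\nabla w)]=a\nabla v$. Testing \eqref{eq:EL} with $\partial_e\zeta$, $\zeta\in C_c^\infty(B)$, and integrating by parts gives
\[
\int(v-\partial_eH)\zeta+\lambda\int a\nabla v\cdot\nabla\zeta=0 .
\]
By density this holds for all $\zeta\in W^{1,2}(B)$ with compact support in $B$.

\emph{The test function.} Since $\Psi_k'$ and $\Psi_k''$ are bounded, $\zeta=\varphi^2\Psi_k'(v)$ is such a function, and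
\[
\int\varphi^2\Psi_k'(v)(v-\partial_eH)=\lambda\int\Big(-\varphi^2\Psi_k''(v)\,a\nabla v\cdot\nabla v-2\varphi\Psi_k'(v)\,a\nabla v\cdot\nabla\varphi\Big).
\]
The integrand on the right vanishes where $v\le M$. Where $v>M$, the Cauchy--Schwarz inequality for the form $a$ and Lemma~\ref{lem:psi}(a) give
\[
-2\varphi\Psi_k'(v)\,a\nabla v\cdot\nabla\varphi\le\varphi^2\Psi_k''(v)\,a\nabla v\cdot\nabla v+\frac{\Psi_k'(v)^2}{\Psi_k''(v)}\,a\nabla\varphi\cdot\nabla\varphi,\qquad\frac{\Psi_k'(v)^2}{\Psi_k''(v)}\le\frac{v^2}k ,
\]
and there $M<v\le|\nabla w|$. So the right side is at most the last term of \eqref{eq:key}. On the left, $\Psi_k'(v)(v-\partial_eH)\ge\Psi_k(v)-\Psi_k(\partial_eH)$ by convexity.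
\end{proof}

\section{Approximating a local minimizer}\label{sec:approx}

From now on $f$, $h$ and $u$ are as in Theorem~\ref{thm:general}, and $M=R+2$. A local minimizer has no boundary condition and is only of bounded variation, so we must build solutions of equations of the form \eqref{eq:EL} that converge to $u$. We solve a regularized problem in a ball with the mollification of $u$ as boundary value. The mollification is then also a competitor, which bounds the energy; the limit is a competitor for $u$ that is no worse than $u$, and strict convexity forces it to be $u$.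

Fix $x_0\in\Omega$ and concentric open balls $B\Subset B'\Subset\Omega$ centered at $x_0$ with $|Du|(\partial B)=|Du|(\partial B')=0$. Only countably many radii are excluded, since $|Du|$ is finite near $x_0$ and the spheres are disjoint. By Lemma~\ref{lem:f}(b), $f(Du)$ does not charge these spheres either. For $\varepsilon\in(0,1)$ so small that $(B')^\varepsilon\Subset\Omega$, let
\[
v_\varepsilon=\rho_\varepsilon*u,\quad h_\varepsilon=\rho_\varepsilon*h,\quad\delta_\varepsilon=\frac\varepsilon{1+\int_{B'}|\nabla v_\varepsilon|^2\,dx},\quad f_\varepsilon(p)=f*\rho_\varepsilon(p)+\frac{\delta_\varepsilon}2|p|^2 .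
\]
The quadratic term makes the problem uniformly elliptic, and $\delta_\varepsilon$ is chosen so small that this term costs $v_\varepsilon$ at most $\varepsilon/2$.

\begin{lemma}\label{lem:feps}
The function $f_\varepsilon$ is smooth, $\delta_\varepsilon I\le D^2f_\varepsilon\le\Gamma_\varepsilon I$ for some $\Gamma_\varepsilon<\infty$, $f\le f*\rho_\varepsilon\le f+L\varepsilon$, and
\begin{equation}\label{eq:decay}
|p|^2|D^2f_\varepsilon(p)|\le2\Lambda|p|+\delta_\varepsilon|p|^2\qquad\text{for }|p|>M .
\end{equation}
\end{lemma}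

\begin{proof}
The function $f*\rho_\varepsilon$ is smooth and convex, and its second derivatives $\partial_if*\partial_j\rho_\varepsilon$ are bounded by $L\|\nabla\rho_\varepsilon\|_{L^1}$. Jensen's inequality and the evenness of $\rho$ give $f*\rho_\varepsilon\ge f$; the Lipschitz bound gives the upper estimate. If $|p|>R+2$, the closed ball of radius $\varepsilon<1$ about $p$ lies in $\{|q|>|p|-1\}\subset\{|q|>R\}$. By \eqref{eq:hess}, $D^2(f*\rho_\varepsilon)(p)=(D^2f)*\rho_\varepsilon(p)$ has norm at most $\Lambda/(|p|-1)\le2\Lambda/|p|$.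
\end{proof}

The functional
\[
E_\varepsilon(w)=\lambda\int_Bf_\varepsilon(\nabla w)\,dx+\frac12\int_B|w-h_\varepsilon|^2\,dx,\qquad w\in v_\varepsilon+W^{1,2}_0(B),
\]
is strictly convex, continuous and coercive in $W^{1,2}(B)$, so it is weakly lower semicontinuous and has a unique minimizer $u_\varepsilon$. Since $\nabla f_\varepsilon$ is Lipschitz, one may differentiate $E_\varepsilon(u_\varepsilon+t\zeta)$ at $t=0$ under the integral, and $u_\varepsilon$ satisfies \eqref{eq:EL} with $g=f_\varepsilon$ and $H=h_\varepsilon$.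

\begin{proposition}\label{prop:approx}
There is a sequence $\varepsilon\to0$ along which
\begin{equation}\label{eq:K}
K:=\sup_\varepsilon\int_B\big(2\Lambda|\nabla u_\varepsilon|+\delta_\varepsilon|\nabla u_\varepsilon|^2\big)\,dx<\infty
\end{equation}
and $\int\phi\,\nabla u_\varepsilon\,dx\to\int\phi\,dDu$ for every $\phi\in C_c(B)$.
\end{proposition}

\begin{proof}
\emph{Upper bounds.} The neighborhoods $A^\varepsilon$ decrease to $\overline A$ as $\varepsilon\downarrow0$. Lemma~\ref{lem:f}(d) with $A=B$ and $A=B'\setminus B$ and the choice of the spheres give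
\begin{equation}\label{eq:jensen}
\limsup_{\varepsilon\to0}\int_Bf(\nabla v_\varepsilon)\le f(Du)(B),\qquad\limsup_{\varepsilon\to0}\int_{B'\setminus B}f(\nabla v_\varepsilon)\le f(Du)(B'\setminus B).
\end{equation}
By Lemma~\ref{lem:feps} and the choice of $\delta_\varepsilon$, $\int_Bf_\varepsilon(\nabla v_\varepsilon)\le\int_Bf(\nabla v_\varepsilon)+L\varepsilon\mathcal L^m(B)+\varepsilon/2$. Since $v_\varepsilon\to u$ and $h_\varepsilon\to h$ in $L^2(B')$,
\begin{equation}\label{eq:upper}
\limsup_{\varepsilon\to0}E_\varepsilon(u_\varepsilon)\le\limsup_{\varepsilon\to0}E_\varepsilon(v_\varepsilon)\le\lambda f(Du)(B)+\frac12\int_B|u-h|^2 .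
\end{equation}
Here the linear lower bound on $f$ enters: $f_\varepsilon(p)\ge c_0|p|-C_0+\frac{\delta_\varepsilon}2|p|^2$, so \eqref{eq:upper} bounds $\int_B|\nabla u_\varepsilon|$ and $\delta_\varepsilon\int_B|\nabla u_\varepsilon|^2$ for small $\varepsilon$, which gives \eqref{eq:K}. It also bounds $u_\varepsilon$ in $L^2(B)$, and \eqref{eq:jensen} bounds $\int_{B'\setminus B}|\nabla v_\varepsilon|$.

\emph{A limit that is no worse than $u$.} To use local minimality we need a competitor that agrees with $u$ near the boundary of a larger set; this is the role of $B'$. Let $\tilde u_\varepsilon=u_\varepsilon$ in $B$ and $\tilde u_\varepsilon=v_\varepsilon$ in $B'\setminus B$. Then $\tilde u_\varepsilon\in W^{1,2}(B')$ because $u_\varepsilon-v_\varepsilon\in W_0^{1,2}(B)$, and $\tilde u_\varepsilon$ is bounded in $BV(B')$. Along a sequence $\varepsilon\to0$, $\tilde u_\varepsilon\to\tilde u$ in $L^1(B')$ with $\tilde u\in BV(B')$, and $u_\varepsilon\rightharpoonup\tilde u$ weakly in $L^2(B)$; moreover $\tilde u=u$ in $B'\setminus B$. By Lemma~\ref{lem:f}(c),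 weak lower semicontinuity of the $L^2$ norm, the inequality $f\le f_\varepsilon$, \eqref{eq:jensen} and \eqref{eq:upper},
\begin{align*}
\lambda f(D\tilde u)(B')+\frac12\int_B|\tilde u-h|^2&\le\liminf_{\varepsilon\to0}\Big[E_\varepsilon(u_\varepsilon)+\lambda\int_{B'\setminus B}f(\nabla v_\varepsilon)\Big]\\
&\le\lambda f(Du)(B')+\frac12\int_B|u-h|^2 .
\end{align*}
Let $w=\tilde u$ in $B'$ and $w=u$ in $\Omega\setminus\overline B$. These two open sets cover $\Omega$ and the definitions agree on their intersection, so $w\in BV_{loc}(\Omega)\cap L^2_{loc}(\Omega)$, and $w=u$ outside the compact set $\overline B\subset B'$. Let $J(\cdot)=\lambda f(D\,\cdot)(B')+\frac12\int_{B'}|\cdot-h|^2$. Adding $\frac12\int_{B'\setminus B}|u-h|^2$ to both sides above gives $J(w)\le J(u)$.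

\emph{The limit is $u$.} The function $(u+w)/2$ is a competitor for $U=B'$. By local minimality, Lemma~\ref{lem:f}(c) and the parallelogram identity,
\[
J(u)\le J\Big(\frac{u+w}2\Big)\le\frac{J(u)+J(w)}2-\frac18\int_{B'}|u-w|^2\le J(u)-\frac18\int_{B'}|u-w|^2 .
\]
Hence $\tilde u=u$ and $u_\varepsilon\to u$ in $L^1(B)$. For $\phi\in C_c^\infty(B)$, $\int\phi\nabla u_\varepsilon=-\int u_\varepsilon\nabla\phi\to\int\phi\,dDu$, and the bound on $\int_B|\nabla u_\varepsilon|$ extends this to $\phi\in C_c(B)$ by uniform approximation.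
\end{proof}

Lemma~\ref{lem:key}, \eqref{eq:decay} and \eqref{eq:K} give, along the sequence of Proposition~\ref{prop:approx},
\begin{equation}\label{eq:eps}
\int\varphi^2\Psi_k(\partial_eu_\varepsilon)\,dx\le\int\varphi^2\Psi_k(\partial_eh_\varepsilon)\,dx+\frac{\lambda K}k\|\nabla\varphi\|_\infty^2
\end{equation}
for all unit vectors $e$, $k>0$ and $\varphi\in C_c^\infty(B)$, where $K$ depends on neither $\varepsilon$ nor $k$.

\begin{remark}
This is the only use of \eqref{eq:hess}. For $f(p)=|p_1|+|p_2|$ on $\mathbb R^2$, which violates it, $\partial_{11}(f*\rho_\varepsilon)(0,p_2)=2\varepsilon^{-1}\int\rho(0,t)\,dt$ for every $p_2$, so no bound like \eqref{eq:decay} holds for this regularization and the argument gives no information.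
\end{remark}

\section{The two limits}\label{sec:limit}

\begin{proposition}\label{prop:onesided}
For every unit vector $e$, $(e\cdot D^su)_+\le(e\cdot D^sh)_+$ as measures on $\Omega$.
\end{proposition}

\begin{proof}
Fix $B$ as in Section~\ref{sec:approx}, $e$, $k$ and $\varphi\in C_c^\infty(B)$. We let $\varepsilon\to0$ in \eqref{eq:eps}.

\emph{The right side.} This is the only place where $h\in BV_{loc}(\Omega)$ is used. Write $e\cdot Dh=b\,\mathcal L^m+\nu$ with $b=e\cdot\nabla h\in L^1_{loc}(\Omega)$ and $\nu=e\cdot D^sh$. By Lemma~\ref{lem:psi}(b), Jensen's inequality and $\nu\le\nu_+$,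
\[
\Psi_k(\partial_eh_\varepsilon)=\Psi_k(\rho_\varepsilon*b+\rho_\varepsilon*\nu)\le\Psi_k(\rho_\varepsilon*b)+(\rho_\varepsilon*\nu)_+\le\rho_\varepsilon*\big(\Psi_k(b)\mathcal L^m+\nu_+\big).
\]
Multiply by $\varphi^2$, integrate and move the mollifier onto $\varphi^2$. Since $\rho_\varepsilon*\varphi^2\to\varphi^2$ uniformly, with supports in a fixed compact subset of $B$,
\[
\limsup_{\varepsilon\to0}\int\varphi^2\Psi_k(\partial_eh_\varepsilon)\,dx\le\int\varphi^2\Psi_k(b)\,dx+\int\varphi^2\,d\nu_+ .
\]

\emph{The left side.} We know only weak* convergence of $\nabla u_\varepsilon$, which passes through affine expressions. So we bound $\Psi_k$ from below by an affine function of slope close to $1$ near the set where the singular measure lives, and by $0$ elsewhere. Let $S_0$ be a Borel $\mathcal L^m$-null set on which $D^su$ is concentrated, let $P$ be the positive set of a Hahn decomposition of $e\cdot D^su$ in $B$, and $S=S_0\cap P$. Then $\mathcal L^m(S)=0$ and $(e\cdot Du)\llcorner S=(e\cdot D^su)_+$ in $B$. Let $\tau\in(0,1)$, let $c$ be as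 in Lemma~\ref{lem:psi}(d), and $\eta\in C_c(B)$ with $0\le\eta\le1$. Since $\Psi_k\ge0$, we have $\Psi_k(s)\ge\eta(x)\Psi_k(s)\ge\eta(x)(\tau s-c)$, and Proposition~\ref{prop:approx} gives
\[
\liminf_{\varepsilon\to0}\int\varphi^2\Psi_k(\partial_eu_\varepsilon)\,dx\ge\tau\int\varphi^2\eta\,d(e\cdot Du)-c\int\varphi^2\eta\,dx .
\]
The measure $|Du|+\mathcal L^m$ is finite on $B$, hence regular: there are compact $C_j\subset S$ and open $O_j$ with $S\subset O_j\subset B$ and $(|Du|+\mathcal L^m)(O_j\setminus C_j)\to0$. Take $\eta_j\in C_c(O_j)$ with values in $[0,1]$ and equal to $1$ on $C_j$, so that $\eta_j\to\mathbf 1_S$ in $L^1(|Du|+\mathcal L^m)$. The lower bound tends to $\tau\int\varphi^2\,d(e\cdot D^su)_+$; the constant $c$ drops out because $S$ is null. Letting $\tau\uparrow1$, we obtain for every $k>0$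
\[
\int\varphi^2\,d(e\cdot D^su)_+\le\int\varphi^2\,d(e\cdot D^sh)_++\int\varphi^2\Psi_k(b)\,dx+\frac{\lambda K}k\|\nabla\varphi\|_\infty^2 .
\]

\emph{The limit $k\to\infty$.} The last term tends to $0$. So does the middle one, by Lemma~\ref{lem:psi}(c) and dominated convergence with $\Psi_k(b)\le b_+$. Write $\nu_1=(e\cdot D^su)_+$ and $\nu_2=(e\cdot D^sh)_+$; then $\int\varphi^2d\nu_1\le\int\varphi^2d\nu_2$ for all $\varphi\in C_c^\infty(B)$. For open $O\subset B$ choose $\varphi_j\in C_c^\infty(O)$ with $0\le\varphi_j\uparrow\mathbf 1_O$; monotone convergence gives $\nu_1(O)\le\nu_2(O)$. For Borel $V\subset B$ we have $\nu_1(V)\le\nu_1(O)\le\nu_2(O)$ for all open $O$ with $V\subset O\subset B$, and outer regularity of $\nu_2$ gives $\nu_1(V)\le\nu_2(V)$. Finally, every point of $\Omega$ is the center of such a ball, countably many of them cover $\Omega$, and every Borel set splits into countably many disjoint Borel pieces, each contained in one ball.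
\end{proof}

\section{From directions to the factor $\theta$}\label{sec:end}

The function $e\mapsto(e\cdot\beta)_+$ is the support function of the segment $[0,\beta]$. This is why positive parts give the sign of $\theta$: the two-sided inequality $|e\cdot\alpha|\le|e\cdot\beta|$ would also allow $\alpha=-\beta$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $\mu=|D^su|+|D^sh|$ and $D^su=\alpha\mu$, $D^sh=\beta\mu$ with Borel densities $\alpha,\beta:\Omega\to\mathbb R^m$. Proposition~\ref{prop:onesided} says that $(e\cdot\alpha)_+\le(e\cdot\beta)_+$ $\mu$-a.e., for each unit vector $e$. Take a countable dense set of $e$ and let $N$ be the union of the exceptional sets, a Borel $\mu$-null set. By continuity in $e$, for $x\notin N$ the inequality holds for all unit vectors $e$. If $\alpha(x)$ were not in the compact convex set $[0,\beta(x)]$, there would be a unit vector $e$ with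
\[
e\cdot\alpha(x)>\max_{t\in[0,1]}e\cdot t\beta(x)=(e\cdot\beta(x))_+,
\]
a contradiction. So $\alpha(x)=t\beta(x)$ for some $t\in[0,1]$. Put $\theta=\alpha\cdot\beta/|\beta|^2$ on $\{\beta\ne0\}\setminus N$ and $\theta=0$ elsewhere. Then $\theta$ is Borel, takes values in $[0,1]$, and $\alpha=\theta\beta$ outside $N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Theorem~\ref{thm:general} with $f(p)=|p|$ gives $D^su=\theta D^sh$, hence $|D^su|=\theta|D^sh|\le|D^sh|$. The sets $J_h$ and $J_u\setminus J_h$ are $\sigma$-finite with respect to $\mathcal H^{m-1}$, so Cantor parts vanish on them. Therefore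
\[
D^ju\llcorner J_h=D^su\llcorner J_h=\theta\,D^sh\llcorner J_h=\theta\,D^jh,
\]
\[
D^ju\llcorner(\Omega\setminus J_h)=D^su\llcorner(J_u\setminus J_h)=\theta\,D^sh\llcorner(J_u\setminus J_h)=\theta\,D^ch\llcorner(J_u\setminus J_h)=0 .
\]
Adding, $D^ju=\theta D^jh$, and subtracting from $D^su=\theta D^sh$ gives $D^cu=\theta D^ch$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rof}]
Since $\mathcal E^\lambda_h(u)\le\mathcal E^\lambda_h(0)<\infty$, we have $u\in BV(\Omega)\cap L^2(\Omega)$. Let $U$ and $w$ be as in Definition~\ref{def:local}. Then $w=u$ and $Dw=Du$ in an open set containing $\Omega\setminus U$, so $w\in BV(\Omega)\cap L^2(\Omega)$ and the contributions of $\Omega\setminus U$ cancel in $\mathcal E^\lambda_h(u)\le\mathcal E^\lambda_h(w)$. What remains is the inequality of Definition~\ref{def:local}, and Theorem~\ref{thm:local} applies. The regularity of $\partial\Omega$ is not used, and boundedness of $h$ serves only to give $h\in L^2(\Omega)$.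
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor}]
In the setting of Theorem~\ref{thm:rof}, $u\in BV(\Omega)$ is a local minimizer by the previous proof. If $h\in W^{1,1}(\Omega)$, then $D^sh=0$, so $D^su=0$ and $Du=\nabla u\,\mathcal L^m$ with $\nabla u\in L^1(\Omega)$. If $D^ch=0$, then $D^cu=0$. For the last claim, a competitor for $u$ in $\Omega'$ extends by $u$ to a competitor in $\Omega$, so $u$ is a local minimizer in $\Omega'$ and Theorem~\ref{thm:local} applies there.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GT} Gilbarg and Trudinger, Chapters 8 and 6.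

\bibitem{GS} Goffman and Serrin, Duke Math. J. 31 (1964).

\bibitem{GL} Zofia Grochulska and Micha{\l} {\L}asica, \emph{Local estimates for vectorial Rudin-Osher-Fatemi type problems in one dimension}, arXiv:2209.05415 (2022).

\bibitem{Re} Reshetnyak, 1968.

\end{thebibliography}
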